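# Simple functions with values in a compact Lie group: is a typical pair cohomologically distinct?

## 1. Extensions, cohomology and semisimple groups

Throughout, $G$ is a nontrivial compact connected Lie group, so $\dim G\ge 1$, with Lie algebra $\mathfrak g$. We write $(X,\mu)$ for a standard non-atomic probability space and $T:X\to X$ for an ergodic automorphism, that is, an invertible measure-preserving map whose invariant sets have measure $0$ or $1$.

**Definition 1 ($G$-extension).** For measurable $\phi:X\to G$, the $G$-extension $T_\phi:X\times G\to X\times G$ is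
$$T_\phi(x,y)=(Tx,\phi(x)y).$$

*Example.* Let $X=\mathbb R/\mathbb Z$, $Tx=x+\theta$ with $\theta$ irrational, $G=U(1)$ and $\phi\equiv e^{2\pi i\beta}$. Writing $y=e^{2\pi i t}$, the extension is the translation $(x,t)\mapsto(x+\theta,t+\beta)$ of the 2-torus.

Iterating, the second coordinate of $T_\phi^m(x,y)$ is $\phi(T^{m-1}x)\cdots\phi(Tx)\phi(x)y$. Later factors stand on the left; this convention will matter.

**Definition 2 (cohomologous, coboundary).** $T_\phi$ and $T_\psi$ (or simply $\phi$ and $\psi$) are *cohomologous* if there is a measurable $f:X\to G$ with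
$$\psi(x)=f(Tx)\,\phi(x)\,f(x)^{-1}\qquad\text{for a.e. }x.\tag{1}$$
Equivalently, $(x,y)\mapsto(x,f(x)y)$ conjugates $T_\phi$ to $T_\psi$. This is an equivalence relation. We call $\phi$ a *coboundary* if it is cohomologous to the constant function $1$, that is, $\phi=(f\circ T)f^{-1}$.

*Example.* For the rotation above and $G=U(1)$, the constants $g$ and $h$ are cohomologous iff $F(Tx)=hg^{-1}F(x)$ has a measurable solution $F:X\to U(1)$. That means $hg^{-1}$ is an eigenvalue of $T$, so $hg^{-1}=e^{2\pi i k\theta}$ for some $k\in\mathbb Z$, with $F(x)=e^{2\pi ikx}$. For fixed $g$ there are only countably many such $h$.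

**Definition 3 (simple function).** Fix a partition $X=X_1\sqcup\dots\sqcup X_n$ into measurable sets of positive measure. For $h\in G^n$ let $\phi_h\equiv h_i$ on $X_i$. "Almost every pair of simple functions" means Haar-almost every $(g,h)\in G^n\times G^n$.

*Example.* If $h_i=cg_ic^{-1}$ for one $c\in G$ and all $i$, then $\phi_g$ and $\phi_h$ are cohomologous for every $T$, with $f\equiv c$. So $\phi_h$ is never determined by its cohomology class more finely than up to simultaneous conjugation.

**Definition 4 (semisimple).** $G$ is *semisimple* if $\mathfrak g$ is semisimple; equivalently, the center of $G$ is finite.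

*Example.* $SU(2)$ and $SO(3)$ are semisimple. A torus is not, nor is $U(d)$, whose center is a circle. If $G$ is not semisimple, $G/[G,G]$ is a nontrivial torus, so there is a surjective continuous character $\chi:G\to U(1)$ (for $U(d)$: the determinant). If $G$ is semisimple, the fixed space $\mathfrak g^G$ of the adjoint action is $0$; we use this constantly.

**Facts about measurability.** $L^0(X,G)$, the measurable maps $X\to G$ modulo null sets with convergence in measure, is a Polish space. The projection to the first factor of a Borel subset of a product of two Polish spaces is called *analytic*; analytic sets are measurable for the completion of any Borel probability measure. For instance, the set of $(g,h,f)\in G^n\times G^n\times L^0(X,G)$ satisfying (1) with $\phi=\phi_g,\psi=\phi_h$ is closed: along a convergent sequence pass to a subsequence with $f_j\to f$ a.e., and then $f_j\circ T\to f\circ T$ a.e. because $T$ preserves $\mu$. So the set of cohomologous pairs $(g,h)$ is analytic, hence measurable.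

## 2. Does the interval exchange theorem hold for every ergodic transformation?

The starting point is Theorem 5.2 of Dmitri Scheglov, "Nonabelian Rauzy-Veech Renormalization", arXiv:2001.00110 (2020). Let $T=(\lambda,\pi)$ be an interval exchange of $[0,1]$ with $n\ge2$ intervals, $\pi$ an irreducible permutation (in the class $S_n^0$ considered there), and $\lambda=(\lambda_1,\dots,\lambda_n)$, $\lambda_1+\dots+\lambda_n=1$, the vector of lengths. Take $\phi,\psi$ constant on each exchanged interval, with values $g,h\in G^n$. Then for Lebesgue-a.e. $\lambda$ and Haar-a.e. $(g,h)$, the extensions $T_\phi$ and $T_\psi$ are not cohomologous.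

The same source asks whether this needs interval exchanges at all. Let $T$ be *any* ergodic automorphism, and fix *any* partition of $X$ into $n\ge1$ sets of positive measure. Is it true that for Haar-a.e. $(g,h)\in G^n\times G^n$ the extensions $T_{\phi_g}$, $T_{\phi_h}$ are not cohomologous?

The answer is no in general, and it depends on $G$ and $n$ as follows.

**Theorem 1.** Let $T$ be any ergodic automorphism and $X=X_1\sqcup\dots\sqcup X_n$ any partition. Suppose $G$ is not semisimple, or $n=1$. Then for every $g\in G^n$, for Haar-a.e. $h$, $T_{\phi_g}$ and $T_{\phi_h}$ are not cohomologous. Moreover the set of cohomologous pairs $(g,h)$ is Haar-null.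

**Theorem 2.** Let $G$ be semisimple. There are an ergodic automorphism $T$ of a standard non-atomic probability space, a finite partition, and a nonempty open $E$ in the corresponding power of $G$ such that $T_{\phi_g},T_{\phi_h}$ are cohomologous for all $(g,h)\in E\times E$, a set of positive Haar measure.

**Theorem 3.** Let $G$ be semisimple and $n\ge2$. For every $g\in G^n$ whose entries generate a dense subgroup (Haar-a.e. $g$ has this property), there are an ergodic $T$ on a standard non-atomic space, a partition into $n$ sets, and an open neighborhood $E_g\ni g$ such that $\phi_h$ is a coboundary for all $h\in E_g$. Moreover, for every $\varepsilon>0$ there are $T$ and a partition into $n$ sets such that $\{h:\phi_h\text{ is a coboundary}\}$ contains an $\varepsilon$-dense open subset of $G^n$.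

**Corollary.** The assertion "for every ergodic $T$ and every partition into $n$ sets, a.e. pair is non-cohomologous" holds iff $n=1$ or $G$ is not semisimple.

We do not claim that, for semisimple $G$, a single $T$ can make almost every pair cohomologous; that is left open.

## 3. Constants and characters: proof of Theorem 1

The circle example already shows the mechanism for constants: eigenvalues of $T$ are countable. (Eigenfunctions with different eigenvalues are orthogonal in the separable space $L^2(X)$.) One more hand computation: let $T$ be the irrational rotation, $G=SU(2)$, $n=1$, $g=1$. If $h=\mathrm{diag}(e^{2\pi ik\theta},e^{-2\pi ik\theta})$, then $f(x)=\mathrm{diag}(e^{2\pi ikx},e^{-2\pi ikx})$ satisfies $f(Tx)=hf(x)$, so $h$ is a coboundary, and so are its conjugates. The argument for $n=1$ below shows, conversely, that the eigenvalues of a constant coboundary are eigenvalues of $T$. So here the coboundaries are exactly countably many conjugacy classes.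

**Step 1: $G$ not semisimple.** The purpose is to push everything to the circle by $\chi$ and use that coboundaries there form a group. Let $D\subset U(1)^n$ be the set of $k$ such that the function equal to $k_i$ on $X_i$ has the form $F(Tx)F(x)^{-1}$ a.e. with $F:X\to U(1)$ measurable. $D$ is a subgroup. It is the projection of a closed subset of $U(1)^n\times L^0(X,U(1))$, so it is measurable.

If $(c,\dots,c)\in D$, then $F\circ T=cF$, so $c$ is an eigenvalue of $T$; there are countably many such $c$. If $ck$ and $c'k$ are in $D$ (with $c,c'\in U(1)$ multiplying all coordinates), then $(c/c',\dots,c/c')\in D$. So for each $k$ the set $\{c\in U(1):ck\in D\}$ is countable. By invariance of Haar measure and Fubini,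
$$\mathrm{Haar}(D)=\int_{U(1)^n}\int_{U(1)}1_D(ck)\,dc\,dk=0 .$$
If $\phi_g,\phi_h$ are cohomologous through $f$, apply $\chi$ to (1): $\chi(h_i)\chi(g_i)^{-1}=\chi(f(Tx))\chi(f(x))^{-1}$ on $X_i$, so $(\chi(h_i)\chi(g_i)^{-1})_i\in D$. For fixed $g$, the map $h\mapsto(\chi(h_i)\chi(g_i)^{-1})_i$ is a surjective homomorphism followed by a translation; the map $(g,h)\mapsto(\chi(h_i)\chi(g_i)^{-1})_i$ is a surjective homomorphism $G^n\times G^n\to U(1)^n$. Both push Haar measure to Haar measure, so both exceptional sets lie in preimages of the null set $D$ and are null.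

**Step 2: $n=1$.** The purpose is to read off eigenvalues of $T$ from a faithful representation. Let $\rho$ be a faithful unitary representation of $G$ and suppose $f(Tx)=hf(x)g^{-1}$. Choose orthonormal eigenbases of $\rho(h)$ (eigenvalues $a_j$) and of $\rho(g)$ (eigenvalues $b_k$), and let $F_{jk}$ be the matrix entries of $\rho(f)$ with rows in the first basis and columns in the second. They are bounded and
$$F_{jk}(Tx)=a_j\,\overline{b_k}\,F_{jk}(x).$$
Since $\rho(f(x))$ is invertible, for each $j$ some $F_{jk}$ is not a.e. zero, so $a_j\overline{b_k}$ is an eigenvalue of $T$. Hence each $a_j$ lies in the countable set $\Lambda_g=\{b_k\lambda:\lambda\text{ an eigenvalue of }T\}$.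

Conjugate $h$ to an element $t$ of a fixed maximal torus. The values at $t$ of the weights of $\rho$ are the $a_j$, so they lie in $\Lambda_g$; since $\rho$ is faithful, these values determine $t$. So there are countably many possible $t$, and $h$ lies in a countable union of conjugacy classes. Each class is a compact submanifold of dimension at most $\dim G-\operatorname{rank}G<\dim G$, hence null. So for every $g$ the set of $h$ is null. The set of cohomologous pairs is measurable by Section 1, so it is null by Fubini. $\square$

Neither step survives for semisimple $G$ and $n\ge2$. There is no character, the set of coboundaries is not closed under multiplication, and the matrices $\rho(h_1),\dots,\rho(h_n)$ cannot be diagonalized at once, so no eigenvalue of $T$ appears. We therefore look for a counterexample.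

## 4. Substitution towers, and why a fixed point cannot simply attract

Suppose $T$ is built from a finite alphabet $S$ and a substitution $\sigma$ (each letter $b$ is replaced by a word $\sigma(b)$), so that at each stage $k$ the space is a union of towers, one for each $b\in S$, and a point climbing tower $b$ reads the letters of $\sigma^k(b)$. Give letter $s$ the value $h_s\in G$. The product of the values up the stage-1 tower $b$ is a word in $h$; call it $\Theta(h)_b$. This defines a map $\Theta:G^S\to G^S$, and the product up the stage-$k$ tower is $\Theta^k(h)_b$.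

Now compare two vectors $h$ and $h^0$. Let $P_k(x,h)$ be the product from the bottom of the stage-$k$ tower up to just below $x$. Going one level up multiplies both $P_k(x,h)$ and $P_k(x,h^0)$ on the left by the value at $x$, so
$$f_k(x)=P_k(x,h)\,P_k(x,h^0)^{-1}$$
satisfies $f_k(Tx)=\phi_h(x)f_k(x)\phi_{h^0}(x)^{-1}$ unless $x$ is at a top. If $f_k$ converges, the limit makes $\phi_h$ and $\phi_{h^0}$ cohomologous. Passing from $k$ to $k+1$ inserts a bounded number of factors $\Theta^k(h)_s$ and $\Theta^k(h^0)_s$, so $f_k$ converges if these become exponentially close. The sensible first attempt is therefore: *find words such that $h^0$ is an attracting fixed point of $\Theta$.* The words must be positive, since $T$ only moves up. There are three obstructions.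

*Obstruction A: abelian groups expand.* If $G$ is abelian and the number of letters $a$ in $\sigma(b)$ is $M_{ab}\ge1$, then $\Theta(h)_b=\prod_ah_a^{M_{ab}}$. If all tower words have length at least $2$, the derivative, the transpose of $M$ acting on $\mathfrak g^S$, has a Perron eigenvalue $\ge2$ (its row sums are the word lengths). So only noncommutativity can produce contraction. Here is how it can. In $SU(2)$, let $Q_8=\{\pm1,\pm\mathbf i,\pm\mathbf j,\pm\mathbf k\}$ be the quaternion group. In the basis $\mathbf i,\mathbf j,\mathbf k$ of $\mathfrak{su}(2)$,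
$$\mathrm{Ad}(1)+\mathrm{Ad}(\mathbf i)+\mathrm{Ad}(\mathbf j)+\mathrm{Ad}(\mathbf k)=\mathrm{diag}(1,1,1)+\mathrm{diag}(1,-1,-1)+\mathrm{diag}(-1,1,-1)+\mathrm{diag}(-1,-1,1)=0 .$$
In a product, a small change of a late factor is felt through $\mathrm{Ad}$ of the preceding partial product, so changes at different places can cancel although all words are positive.

*Obstruction B: conjugation.* Word maps commute with simultaneous conjugation $c\cdot h=(ch_sc^{-1})_s$. If $\Theta(h^0)=h^0$, then $\Theta(c\cdot h^0)=c\cdot h^0$, so every point of the orbit $G\cdot h^0$ is fixed. If $G$ is semisimple and the entries of $h^0$ generate a dense subgroup, this orbit has dimension $\dim G$, because $\beta\in\mathfrak g$ fixed by all $\mathrm{Ad}(h^0_s)$ lies in $\mathfrak g^G=0$. So $h^0$ is never attracting. The cure: ask only that $\Theta^k(h)$ converge to some point $c\cdot h^0$ with $c=c(h)$, and use $f_k=P_k(x,h)\,c\,P_k(x,h^0)^{-1}$ instead.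

*Obstruction C: deformations.* Contraction transverse to the orbit is also not automatic; we return to this with the right notation in Section 5. It forces $h^0$ to satisfy many relations.

The plan is: choose $h^0$ so rigid that its relations determine it infinitesimally up to conjugation (Section 6); show that positive sums of $\mathrm{Ad}(\gamma)$ approximate everything (Section 7); use this to realize by positive words one step of gradient descent on the failure of the relations, which contracts transversally to the orbit (Section 8); then build $T$ (Sections 9 to 11).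

## 5. Derivatives of words, and the effect of inserting a relator

From here to the end of Section 11, $G$ is semisimple. Fix an $\mathrm{Ad}$-invariant inner product on $\mathfrak g$ and let $d$ be the corresponding bi-invariant Riemannian distance on $G$. Operators carry the operator norm, so $\|\mathrm{Ad}(g)\|=1$. Bi-invariance gives $d(x_1\cdots x_m,y_1\cdots y_m)\le\sum_id(x_i,y_i)$ and $d(x^{-1},y^{-1})=d(x,y)$.

**Definition 5 (words).** Let $S\subset G$ be finite with $S=S^{-1}$, and $\Gamma=\langle S\rangle$. A *word* is a nonempty sequence $u=s_1\cdots s_m$ of letters from $S$. For $h\in G^S$ put $u(h)=h_{s_1}\cdots h_{s_m}$, and let $h^0=(s)_{s\in S}$. The *prefix values* of $u$ are the elements $s_1\cdots s_j\in\Gamma$, $0\le j\le m$. A *relator* is a word $r$ with $r(h^0)=1$.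

Letters $s$ and $s^{-1}$ are independent coordinates: for general $h$ nothing forces $h_{s^{-1}}=h_s^{-1}$. Every element of $\Gamma$, including $1=ss^{-1}$, is the value at $h^0$ of some (nonempty, positive) word.

For $\alpha\in\mathfrak g^S$ write $\exp(\alpha)h^0=(\exp(\alpha_s)s)_s$. Moving all letters to the right,
$$u(\exp(\alpha)h^0)\,u(h^0)^{-1}=\prod_{j=1}^m\exp\big(\mathrm{Ad}(s_1\cdots s_{j-1})\alpha_{s_j}\big),$$
so the derivative at $\alpha=0$ is
$$Du(\alpha)=\sum_{j=1}^m\mathrm{Ad}(s_1\cdots s_{j-1})\,\alpha_{s_j}.\tag{2}$$

*Example.* For the relator $r=c\cdot c^{-1}$ we get $Dr(\alpha)=\alpha_c+\mathrm{Ad}(c)\alpha_{c^{-1}}$. For $r=a\cdot b\cdot(ab)^{-1}$ we get $Dr(\alpha)=\alpha_a+\mathrm{Ad}(a)\alpha_b+\mathrm{Ad}(ab)\alpha_{(ab)^{-1}}$.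

**Insertion rule.** Let $u=u'u''$ ($u'$ or $u''$ possibly empty, with derivative $0$ and value $1$ for the empty word), $\gamma=u'(h^0)$, and let $r$ be a relator. Then
$$D(u'ru'')=Du+\mathrm{Ad}(\gamma)Dr,\qquad (u'ru'')(h^0)=u(h^0),\tag{3}$$
and all prefix values of $u$ are still prefix values of $u'ru''$. Indeed, by (2), $D(u'ru'')=Du'+\mathrm{Ad}(\gamma)Dr+\mathrm{Ad}(\gamma\cdot1)Du''$, while $Du=Du'+\mathrm{Ad}(\gamma)Du''$; and since $r$ has value $1$, the prefixes ending in $u''$ keep their values.

*Example.* Let $r$ be a relator over $S\supset Q_8\subset SU(2)$ having $1,\mathbf i,\mathbf j,\mathbf k$ among its prefix values. Inserting a copy of $r$ into $r$ at places with prefix values $\mathbf i,\mathbf j,\mathbf k$ gives a longer relator with derivative $(1+\mathrm{Ad}(\mathbf i)+\mathrm{Ad}(\mathbf j)+\mathrm{Ad}(\mathbf k))Dr=0$.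

**The orbit directions.** The tangent space at $h^0$ of the orbit $G\cdot h^0$ is
$$B=\{((1-\mathrm{Ad}\,s)\beta)_{s\in S}:\beta\in\mathfrak g\},$$
since $e^{t\beta}se^{-t\beta}=e^{t\beta}e^{-t\,\mathrm{Ad}(s)\beta}s$. Every relator satisfies $Dr|_B=0$, because $r(c\cdot h^0)=c\,r(h^0)c^{-1}=1$.

**Obstruction C, precisely.** Let $K$ be the joint kernel of $Dr$ over *all* relators $r$; so $B\subset K$. Suppose words $U_s$ have $U_s(h^0)=s$. Then $U_s\cdot s^{-1}$ and $s\cdot s^{-1}$ are relators (with $s^{-1}$ a letter), so for $\delta\in K$
$$DU_s(\delta)+\mathrm{Ad}(s)\delta_{s^{-1}}=0=\delta_s+\mathrm{Ad}(s)\delta_{s^{-1}},$$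
and $DU_s(\delta)=\delta_s$. So the derivative of $\Theta=(U_s)_s$ is the identity on $K$, and contraction transverse to $B$ is impossible unless $K=B$. A generic-looking choice fails: if $a,b\in SU(2)$ freely generate $\Gamma$ and $S=\{a,a^{-1},b,b^{-1}\}$, then $a$ and $b$ can be moved independently, with $h_{a^{-1}}=h_a^{-1}$, $h_{b^{-1}}=h_b^{-1}$, keeping every relator equal to $1$. So $\dim K\ge6$, while $\dim B\le3$. We need relations, and they must cut $K$ down to $B$.

## 6. Finite groups glued along smaller ones: a rigid dense subgroup

**Lemma 1.** There are a finite $S=S^{-1}\subset G$ with $\Gamma$ dense in $G$, and relators $r_1,\dots,r_q$, with $\bigcap_j\ker Dr_j=B$.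

*The case $SU(2)$ first.* The point is that finite groups have no infinitesimal deformations, and two finite groups that share a subgroup without fixed vectors are locked together. Take two finite subgroups $D,D'\subset SU(2)$ both containing $Q_8$, put $S=D\cup D'$, and take as relators the multiplication tables of $D$ and $D'$. As shown in Step 4 below, a vector $\delta$ killed by these relators has $\delta_x=(1-\mathrm{Ad}\,x)v$ on $D$ and $\delta_x=(1-\mathrm{Ad}\,x)v'$ on $D'$. On $Q_8$ both formulas hold, so $v-v'$ is fixed by $Q_8$; but $\mathfrak{su}(2)^{Q_8}=0$, so $v=v'$ and $\delta\in B$. If $D$ and $D'$ contain rotations of large order about different axes, $D\cup D'$ generates a dense subgroup. In higher rank we do this for each simple root, and tie the pieces together along the torsion of a maximal torus.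

*Proof.*

**Step 1: the finite groups.** The aim is to define them and record their fixed spaces. Let $M$ be a maximal torus with Lie algebra $\mathfrak m$ and character group $X^*(M)$, and let $\alpha_1,\dots,\alpha_\ell$ be the simple roots. For $\alpha=\alpha_i$ recall the root homomorphism $\varphi_\alpha:SU(2)\to G$, with $\varphi_\alpha(\mathrm{diag}(z,\bar z))=\alpha^\vee(z)\in M$. View $SU(2)$ as the unit quaternions with $\mathbf i=\mathrm{diag}(i,-i)$ and $\mathbf j=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. Then $n_\alpha=\varphi_\alpha(\mathbf j)$ normalizes $M$ and induces the reflection $s_\alpha$.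

Choose $m\ge12$ with $4\mid m$, so large that no root lies in $mX^*(M)$; this is possible because there are finitely many roots, all nonzero, in the free abelian group $X^*(M)$. Let $\Lambda=\{t\in M:t^m=1\}$. A character of $M$ is trivial on $\Lambda$ iff it lies in $mX^*(M)$, so no root is trivial on $\Lambda$, and therefore $\mathfrak g^\Lambda=\mathfrak m$. Define:

- $D_\alpha=\Lambda\cup n_\alpha\Lambda$. It is a finite group, since $n_\alpha$ normalizes $\Lambda$ and $n_\alpha^2=\varphi_\alpha(-1)=\alpha^\vee(-1)\in\Lambda$.
- $Q_\alpha=\varphi_\alpha(Q_8)$, $Q_8=\langle\mathbf i,\mathbf j\rangle$. It lies in $D_\alpha$, since $\varphi_\alpha(\mathbf i)=\alpha^\vee(i)\in\Lambda$ (as $4\mid m$) and $\varphi_\alpha(\mathbf j)=n_\alpha$.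
- $D'_\alpha=\varphi_\alpha(\langle e_m,\mathbf i\rangle)$ with $e_m=\cos\frac{2\pi}m+\mathbf j\sin\frac{2\pi}m$. We have $\mathbf ie_m\mathbf i^{-1}=e_m^{-1}$ (because $\mathbf i\mathbf j\mathbf i^{-1}=-\mathbf j$), $\mathbf i^2=-1=e_m^{m/2}$ and $\mathbf j=e_m^{m/4}$. So $\langle e_m,\mathbf i\rangle$ is finite (binary dihedral) and contains $Q_8$; hence $Q_\alpha\subset D'_\alpha$.

For $v\in\mathfrak m$: $\Lambda$ fixes $v$, and $\mathfrak m^{s_\alpha}=\ker(d\alpha|_{\mathfrak m})$, so $v$ is $D_\alpha$-fixed iff $d\alpha(v)=0$.

**Step 2: $\mathfrak g^{Q_\alpha}=\mathfrak g^{D'_\alpha}=\mathfrak g^{\varphi_\alpha(SU(2))}$.** This is what locks $D'_\alpha$ to $D_\alpha$. As $Q_\alpha\subset D'_\alpha\subset\varphi_\alpha(SU(2))$, it suffices that $\mathfrak g^{Q_\alpha}\subset\mathfrak g^{\varphi_\alpha(SU(2))}$, and we may complexify. The weights of $\mathrm{Ad}\circ\varphi_\alpha$ are $0$ and the numbers $\langle\beta,\alpha^\vee\rangle\in\{0,\pm1,\pm2,\pm3\}$, $\beta$ a root. So only the irreducible representations $V_0,V_1,V_2,V_3$ of $SU(2)$, $\dim V_d=d+1$, occur. On $V_1$ and $V_3$ the element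 $-1\in Q_8$ acts as $-1$. On $V_2$ the group $Q_8$ acts through the four diagonal rotations of Section 4, which have no common nonzero fixed vector. So $Q_\alpha$-fixed vectors come only from copies of $V_0$, where all of $SU(2)$ acts trivially.

**Step 3: letters, relators, density.** Let $S=\bigcup_i(D_{\alpha_i}\cup D'_{\alpha_i})$, one letter for each element of this subset of $G$; clearly $S=S^{-1}$. The relators are all words $c\cdot c^{-1}$ and $a\cdot b\cdot(ab)^{-1}$ with $c$, respectively $a,b$, in one and the same group among the $D_{\alpha_i},D'_{\alpha_i}$.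

To see that $\Gamma$ is dense, let $H=\varphi_\alpha^{-1}(\overline\Gamma)$, a closed subgroup of $SU(2)$. It contains $\mathrm{diag}(\zeta,\bar\zeta)$ with $\zeta=e^{2\pi i/m}$ (since $\alpha^\vee(\zeta)\in\Lambda$) and $e_m$. These act as rotations of order $m/2\ge6$ about two different axes. In the list of closed subgroups of $SO(3)$ (cyclic, dihedral, tetrahedral, octahedral, icosahedral, $SO(2)$, $O(2)$, $SO(3)$), only $SO(3)$ contains two such rotations: the three polyhedral groups have no element of order $\ge6$, and in the cyclic and dihedral groups, $SO(2)$ and $O(2)$, all elements of order $>2$ share one axis. So $H$ maps onto $SO(3)$. Also $-1=\mathrm{diag}(\zeta,\bar\zeta)^{m/2}\in H$, so $H=SU(2)$. Thus $\varphi_{\alpha_i}(SU(2))\subset\overline\Gamma$ for all $i$. The Lie algebra of $\overline\Gamma$, complexified, contains the root vectors for all $\pm\alpha_i$, and these generate $\mathfrak g_{\mathbb C}$; since $G$ is connected, $\overline\Gamma=G$.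

**Step 4: the joint kernel is $B$.** We know $B\subset\bigcap\ker Dr_j$. Let $\delta\in\mathfrak g^S$ be killed by all the listed relators. By the example after (2), $\delta_c+\mathrm{Ad}(c)\delta_{c^{-1}}=0$, and then $\mathrm{Ad}(ab)\delta_{(ab)^{-1}}=-\delta_{ab}$ gives
$$\delta_{ab}=\delta_a+\mathrm{Ad}(a)\delta_b$$
for $a,b$ in one of the finite groups. Let $R$ be one of these groups and $v=|R|^{-1}\sum_{y\in R}\delta_y$. Averaging $\delta_x=\delta_{xy}-\mathrm{Ad}(x)\delta_y$ over $y\in R$ gives $\delta_x=(1-\mathrm{Ad}\,x)v$ for $x\in R$.

Apply this to $D_{\alpha_1}\supset\Lambda$ and subtract the corresponding element of $B$; now $\delta|_\Lambda=0$. On each $D_{\alpha_i}$ we have $\delta_x=(1-\mathrm{Ad}\,x)v_i$, and $\delta|_\Lambda=0$ forces $v_i\in\mathfrak g^\Lambda=\mathfrak m$. Since $\mathfrak g$ is semisimple, the $d\alpha_i$ are, up to the factor $i$, linear coordinates on $\mathfrak m$. So there is $v\in\mathfrak m$ with $d\alpha_i(v)=d\alpha_i(v_i)$ for all $i$, and then $v_i-v$ is $D_{\alpha_i}$-fixed by Step 1. Subtract $((1-\mathrm{Ad}\,s)v)_s\in B$: now $\delta=0$ on every $D_{\alpha_i}$,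 in particular on every $Q_{\alpha_i}$. Finally, on $D'_{\alpha_i}$ we have $\delta_x=(1-\mathrm{Ad}\,x)v'$; vanishing on $Q_{\alpha_i}$ gives $v'\in\mathfrak g^{Q_{\alpha_i}}=\mathfrak g^{D'_{\alpha_i}}$, so $\delta=0$ on $D'_{\alpha_i}$. Hence $\delta=0$ after subtracting elements of $B$, and the original $\delta$ is in $B$. $\square$

Fix $S$ and $r_1,\dots,r_q$ as in Lemma 1.

## 7. Positive sums of adjoint operators are dense

Let $\mathcal A=\mathrm{span}_{\mathbb R}\mathrm{Ad}(G)\subset\mathrm{End}(\mathfrak g)$, and let $\mathcal N\subset\mathcal A$ be the set of finite sums $\sum_j\mathrm{Ad}(\gamma_j)$, $\gamma_j\in\Gamma$, repetitions and the empty sum allowed. By (3), elements of $\mathcal N$ are the coefficients we can produce by inserting relators. The next lemma says that positivity costs nothing. In the quaternion example, $-1=\mathrm{Ad}(\mathbf i)+\mathrm{Ad}(\mathbf j)+\mathrm{Ad}(\mathbf k)$ exactly.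

**Lemma 2.** $\overline{\mathcal N}=\mathcal A$.

*Proof.* Since $\Gamma$ is dense, $\overline{\mathcal N}\supset\mathrm{Ad}(G)$. Moreover $\overline{\mathcal N}$ is a closed additive semigroup containing $0$, stable under left multiplication by $\mathrm{Ad}(G)$ (first by $\mathrm{Ad}(\Gamma)$, then by closure).

**Step 1: with real coefficients.** We show that the convex cone $K$ generated by $\mathrm{Ad}(G)$ is $\mathcal A$. If $x\in\mathcal A\setminus K$, separate $x$ from the convex set $K$ in finite dimension: there is a nonzero linear functional $\ell$ on $\mathcal A$ with $\ell(k)\ge\ell(x)$ for all $k\in K$. As $K$ is a cone, $\ell\ge0$ on $K$. But $\int\mathrm{Ad}(g)\,dg$ is the projection onto $\mathfrak g^G=0$, so $\int\ell(\mathrm{Ad}\,g)\,dg=0$. By continuity $\ell\equiv0$ on $\mathrm{Ad}(G)$, hence $\ell=0$ on its span, a contradiction.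

**Step 2: with integers, $-1\in\overline{\mathcal N}$.** By Step 1, $-1=\sum_{j=1}^pc_j\mathrm{Ad}(g_j)$ with $c_j\ge0$. Given $\eta\in(0,1)$, Dirichlet's theorem gives an integer $N\ge1$ and integers $m_j$ with $|Nc_j-m_j|\le\eta$. Since $Nc_j\ge0$ and $\eta<1$, we have $m_j\ge0$. Then
$$\Big\|N\cdot1+\sum_jm_j\mathrm{Ad}(g_j)\Big\|=\Big\|\sum_j(m_j-Nc_j)\mathrm{Ad}(g_j)\Big\|\le p\eta,$$
so the element $(N-1)\cdot1+\sum_jm_j\mathrm{Ad}(g_j)$ of $\overline{\mathcal N}$ is within $p\eta$ of $-1$. Let $\eta\to0$.

**Step 3: from a group to a vector space.** By left stability, $-\mathrm{Ad}(g)\in\overline{\mathcal N}$ for all $g$, so $-\mathcal N\subset\overline{\mathcal N}$ and $\overline{\mathcal N}$ is a closed subgroup of the vector space $\mathcal A$. Its identity component $V$ is a vector subspace. Since $G$ is connected, $\{\mathrm{Ad}(g)-1:g\in G\}$ is a connected subset of $\overline{\mathcal N}$ containing $0$, so it lies in $V$. Integrating over $G$, $-1\in V$. Hence $\mathrm{Ad}(g)=(\mathrm{Ad}(g)-1)+1\in V$ for all $g$, and $V=\mathcal A$. $\square$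

## 8. Gradient descent by inserting relators

The next lemma supplies a relator $w$ that has almost no derivative but passes through any prescribed prefix values: a carrier into which other relators can be inserted.

**Lemma 3.** For every finite $F\subset\Gamma$ and $\eta>0$ there is a relator $w$ containing every letter, whose set of prefix values contains $F$, with $\|Dw\|\le\eta$.

*Proof.* By Lemma 2 choose $\gamma_1,\dots,\gamma_p\in\Gamma$ with $\|1+\sum_j\mathrm{Ad}(\gamma_j)\|\le\frac12$. Enumerate $F\cup\{\gamma_1,\dots,\gamma_p\}$ as $f_1,\dots,f_r$ and put $f_0=1$. Concatenate words with values $f_0^{-1}f_1,\,f_1^{-1}f_2,\dots,f_{r-1}^{-1}f_r$ at $h^0$, then a word containing every letter, then a word bringing the total value to $1$. This is a relator $w_0$ containing every letter, with all $f_i$ among its prefix values. Let $w_{k+1}$ be $w_k$ with a copy of $w_k$ inserted, for each $j=1,\dots,p$, at a place with prefix value $\gamma_j$. By (3), each insertion keeps the old prefix values, so the places exist, $w_{k+1}$ is a relator with the required prefix values, and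
$$Dw_{k+1}=\Big(1+\sum_j\mathrm{Ad}(\gamma_j)\Big)Dw_k .$$
So $\|Dw_k\|\le2^{-k}\|Dw_0\|$; take $k$ large. $\square$

**Proposition 4.** There are words $U_s$ ($s\in S$), each containing every letter and of length $\ge2$, such that the map $\Theta:G^S\to G^S$, $\Theta(h)=(U_s(h))_s$, satisfies $\Theta(h^0)=h^0$, and its derivative $D\Theta=(DU_s)_s$ at $h^0$ satisfies $\|P\,D\Theta|_{B^\perp}\|<1$, where $P$ is the orthogonal projection of $\mathfrak g^S$ onto $B^\perp$.

*Proof.* **Step 1: the operator to imitate.** We want a linear map of $\mathfrak g^S$ that contracts $B^\perp$ and is built from relators. Let $\mathcal D=(Dr_j)_j:\mathfrak g^S\to\mathfrak g^q$, so $\ker\mathcal D=B$. The natural candidate is one step of gradient descent for $\frac12|\mathcal D\alpha|^2$, namely $1-t\mathcal D^*\mathcal D$ with $t=\|\mathcal D^*\mathcal D\|^{-1}$. Here $\mathcal D\ne0$: the relator $1\cdot1$, of the form $c\cdot c^{-1}$, has derivative $2\alpha_1$. The operator $\mathcal D^*\mathcal D$ is symmetric and nonnegative with kernel $B$, so it preserves $B^\perp$ and its eigenvalues there lie in $(0,t^{-1}]$.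 Hence $1-t\mathcal D^*\mathcal D$ has eigenvalues in $[0,1)$ on $B^\perp$, and norm $<1$ there.

Write $Dr_j(\alpha)=\sum_s\partial_sr_j\,\alpha_s$. By (2), $\partial_sr_j$ is a sum of operators $\mathrm{Ad}(\gamma)$, and $\mathrm{Ad}(\gamma)^*=\mathrm{Ad}(\gamma^{-1})$, so $(\partial_sr_j)^*\in\mathcal A$. The $s$-component of $(1-t\mathcal D^*\mathcal D)\alpha$ is
$$\alpha_s-t\sum_j(\partial_sr_j)^*Dr_j(\alpha).$$

**Step 2: imitating it with words.** Given $\eta>0$, use Lemma 2 to choose $b_{sj}\in\mathcal N$ with $\|b_{sj}+t(\partial_sr_j)^*\|\le\eta$, and Lemma 3 to choose $w$ with $\|Dw\|\le\eta$ whose prefix values include every $\gamma$ occurring in some $b_{sj}$. To obtain $U_s$, start from $w$; for each $j$ and each summand $\mathrm{Ad}(\gamma)$ of $b_{sj}$ insert $r_j$ at a place with prefix value $\gamma$; finally append the letter $s$. Each $U_s$ contains every letter and has length $\ge2$. By (3), $U_s(h^0)=1\cdot s=s$ and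
$$DU_s(\alpha)=Dw(\alpha)+\sum_jb_{sj}Dr_j(\alpha)+\alpha_s .$$
So $\|D\Theta-(1-t\mathcal D^*\mathcal D)\|\le C\eta$ with $C$ independent of $\eta$. Restricting to $B^\perp$, projecting, and taking $\eta$ small gives $\|P\,D\Theta|_{B^\perp}\|<1$. $\square$

## 9. Convergence of $\Theta^k(h)$ up to conjugation

**Proposition 5.** There are an open $E\ni h^0$ in $G^S$, constants $C>0$, $\rho<1$, and a map $c:E\to G$, such that for $h\in E$, $k\ge0$, $s\in S$:
$$d\big(\Theta^k(h)_s,\;c(h)\,s\,c(h)^{-1}\big)\le C\rho^k.$$

*Proof.* **Step 1: coordinates along and across the orbit.** The map $\Psi:G\times B^\perp\to G^S$, $\Psi(a,\nu)=a\cdot(\exp(\nu)h^0)$, has at $(1,0)$ the differential $(\beta,\nu)\mapsto((1-\mathrm{Ad}\,s)\beta+\nu_s)_s$, which is onto $B+B^\perp=\mathfrak g^S$. So there are a neighborhood $\mathcal U$ of $h^0$ and smooth maps $a:\mathcal U\to G$, $\nu:\mathcal U\to B^\perp$ with $\Psi(a(h),\nu(h))=h$, $a(h^0)=1$, $\nu(h^0)=0$. Differentiating this identity at $h^0$ and taking $B^\perp$-components gives $D\nu(h^0)=P$.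

**Step 2: the transverse map contracts.** For small $\nu\in B^\perp$ set
$$\kappa(\nu)=\nu\big(\Theta(\exp(\nu)h^0)\big),\qquad\chi(\nu)=a\big(\Theta(\exp(\nu)h^0)\big).$$
Then $\kappa(0)=0$, $\chi(0)=1$ and $D\kappa(0)=P\,D\Theta|_{B^\perp}$, of norm $<1$. Hence there are $\delta>0$, $\rho\in(0,1)$, $C_1$ such that for $|\nu|\le\delta$ these maps are defined, $|\kappa(\nu)|\le\rho|\nu|$ and $d(\chi(\nu),1)\le C_1|\nu|$. By construction
$$\Theta(\exp(\nu)h^0)=\chi(\nu)\cdot\big(\exp(\kappa(\nu))h^0\big).$$

**Step 3: iterating, and collecting the conjugations.** Let $E=\{h\in\mathcal U:|\nu(h)|<\delta\}$, an open set containing $h^0$. For $h\in E$ put $\nu_k=\kappa^k(\nu(h))$; then $|\nu_k|\le\rho^k\delta$. As $\Theta$ is given by words, it commutes with the $G$-action, so by induction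
$$\Theta^k(h)=a_k\cdot(\exp(\nu_k)h^0),\qquad a_k=a(h)\chi(\nu_0)\chi(\nu_1)\cdots\chi(\nu_{k-1}).$$
Since $d(a_{k+1},a_k)=d(\chi(\nu_k),1)\le C_1\delta\rho^k$, the sequence $a_k$ converges to some $c(h)$ with $d(a_k,c(h))\le C_2\rho^k$. Finally
$$d\big(\Theta^k(h)_s,\,c(h)sc(h)^{-1}\big)\le d(\exp(\nu_{k,s}),1)+2d(a_k,c(h))\le C\rho^k .\qquad\square$$

## 10. The transformation attached to the words $U_s$

Let $\sigma(s)$ be the *reversal* of the word $U_s$, extended to words by concatenation. The reversal is there because later values multiply on the left. For a possibly empty word $u=u_1\cdots u_m$ put $[u](h)=h_{u_m}\cdots h_{u_1}$, so $[uv]=[v][u]$ and $[\sigma(s)](h)=U_s(h)=\Theta(h)_s$. Hence $[\sigma(u)](h)=[u](\Theta(h))$, and by induction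
$$[\sigma^k(u)](h)=[u](\Theta^k(h)).\tag{4}$$

Let $M_{ab}\ge1$ be the number of occurrences of $a$ in $\sigma(b)$. Let $v>0$, $\sum_av_a=1$, $Mv=\lambda v$, be the Perron vector of this positive matrix. Summing coordinates, $\lambda=\sum_b|\sigma(b)|v_b\ge2$.

**Step 1: the space.** $Y$ is the set of sequences $x=(b_0,j_1,b_1,j_2,b_2,\dots)$ with $b_k\in S$, $1\le j_k\le|\sigma(b_k)|$, and $b_{k-1}$ the $j_k$-th letter of $\sigma(b_k)$. Read this as: $x$ sits in a letter $b_0$, which is the $j_1$-th letter of a block $\sigma(b_1)$, which is the $j_2$-th block of $\sigma^2(b_2)$, and so on. $Y$ is compact metrizable. Give the level-$k$ cylinder $(b_0,j_1,\dots,j_k,b_k)$ the mass $\lambda^{-k}v_{b_k}$. This is consistent: the cylinder splits into level-$(k+1)$ cylinders, $M_{b_kb}$ of them ending in $b$, and $\sum_bM_{b_kb}\lambda^{-k-1}v_b=\lambda^{-k}v_{b_k}$. So we get a Borel measure $\mu$ with total mass $\sum_bv_b=1$, without atoms because $\lambda^{-k}\to0$.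

**Step 2: the map.** It is an odometer: move to the next letter, carrying when a block is exhausted. If some $j_k<|\sigma(b_k)|$, take the least such $k$. Then $Tx$ is obtained by replacing $j_k$ by $j_k+1$, keeping $b_k,j_{k+1},b_{k+1},\dots$, letting $b_{k-1}$ be the new letter of $\sigma(b_k)$, and setting $j_i=1$ for $i<k$, which determines $b_{k-2},\dots,b_0$. The inverse takes the least $k$ with $j_k>1$, lowers $j_k$ by $1$, and makes all $j_i$, $i<k$, maximal.

*Example.* For $\sigma(a)=ab$, $\sigma(b)=ba$ on two letters we have $\lambda=2$, $v=(\frac12,\frac12)$ and $\sigma^2(a)=abba$. The point with $b_2=a$, $j_2=1$, $b_1=a$, $j_1=2$, $b_0=b$ is the second letter of $abba$. As $j_1$ is maximal and $j_2$ is not, $T$ gives $j_2=2$, $b_1=b$, $j_1=1$, $b_0=b$: the third letter of $abba$.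

For each $b$ there is exactly one level-$k$ cylinder ending in $b$ with $j_1,\dots,j_k$ all maximal, and exactly one with all minimal. So the set where all $j_i$, $i\le k$, are maximal has mass $\sum_b\lambda^{-k}v_b=\lambda^{-k}$, likewise for minimal, and $T$ is a bijection between conull sets. On the set where the least $k$ above is given, $T$ maps level-$k$ cylinders onto level-$k$ cylinders ending in the same $b_k$, preserving the tail. Masses of subcylinders depend only on level and last letter, so $T$ preserves $\mu$. Restricting to the conull invariant set where all $T^n$, $n\in\mathbb Z$, are defined, $T$ is an automorphism.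

**Step 3: positions.** We make precise the place of $x$ in its level-$k$ block. Let $L_k(b)=|\sigma^k(b)|$, $p_0=1$ and
$$p_{k+1}(x)=\sum_{i<j_{k+1}}L_k\big(i\text{-th letter of }\sigma(b_{k+1})\big)+p_k(x).$$
By induction, using $\sigma^{k+1}(b)=\sigma^k(\sigma(b))$: $p_k$ is a bijection from the level-$k$ cylinders ending in $b$ onto $\{1,\dots,L_k(b)\}$; the $p_k$-th letter of $\sigma^k(b_k)$ is $b_0$; $p_k=L_k(b_k)$ iff $j_1,\dots,j_k$ are all maximal; and $p_k=1$ iff they are all $1$. Moreover:
$$\text{if }p_k(x)<L_k(b_k(x)),\text{ then }p_k(Tx)=p_k(x)+1\text{ and }b_k,j_{k+1},b_{k+1},\dots\text{ are unchanged.}\tag{5}$$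
For $k=0$ this is vacuous. Assume (5) for $k$ and let $p_{k+1}(x)<L_{k+1}(b_{k+1})$. If $p_k<L_k(b_k)$, then (5) for $k$ gives the claim, since the sum defining $p_{k+1}-p_k$ does not change. If $p_k=L_k(b_k)$, then $j_1,\dots,j_k$ are maximal and $j_{k+1}$ is not; $T$ raises $j_{k+1}$ by $1$ and $p_k(Tx)=1$, so $p_{k+1}$ changes by $L_k(b_k(x))+1-p_k(x)=1$, and $b_{k+1},j_{k+2},\dots$ are unchanged.

**Step 4: ergodicity.** Let $A$ be $T$-invariant. By (5), $T$ maps, mod null sets, the level-$k$ cylinder ending in $b$ with position $p<L_k(b)$ onto the one with position $p+1$. So $a_k(b)=\mu(A\cap C)/\mu(C)$ is the same for all level-$k$ cylinders $C$ ending in $b$. Splitting $C$ into level-$(k+1)$ cylinders gives $a_k=\Pi a_{k+1}$ with $\Pi_{bb'}=M_{bb'}v_{b'}/(\lambda v_b)$, a strictly positive stochastic matrix. If $\epsilon>0$ is its least entry, then every entry of $\Pi a$ is at least $\min a$ and at most $\max a-\epsilon(\max a-\min a)$, so $\Pi$ shrinks $\max-\min$ by the factor $1-\epsilon$. As $a_k=\Pi^ma_{k+m}$ for all $m$, with entries of $a_{k+m}$ in $[0,1]$, the vector $a_k$ is constant,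 and the constant is $\mu(A)$. By martingale convergence $1_A(x)=\lim_ka_k(b_k(x))=\mu(A)$ a.e., so $\mu(A)\in\{0,1\}$.

## 11. The transfer function converges: proof of Theorem 2

Take the partition $X_s=\{b_0=s\}$, with $\mu(X_s)=v_s>0$, and $\phi_h(x)=h_{b_0(x)}$. Fix $h\in E$ from Proposition 5 and let $c=c(h)$. Put
$$P_k(x,h)=[\text{first }p_k(x)-1\text{ letters of }\sigma^k(b_k)](h).$$

**Step 1: two rules for $P_k$.** They describe a step of $T$ and a step in $k$. By (5), and since the $p_k$-th letter is $b_0$,
$$P_k(Tx,h)=h_{b_0(x)}P_k(x,h)\qquad\text{if }p_k(x)<L_k(b_k).\tag{6}$$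
Next let $q$ be the word of the first $j_{k+1}-1$ letters of $\sigma(b_{k+1})$. The first $p_{k+1}-1$ letters of $\sigma^{k+1}(b_{k+1})=\sigma^k(\sigma(b_{k+1}))$ are $\sigma^k(q)$ followed by the first $p_k-1$ letters of $\sigma^k(b_k)$. So by (4),
$$P_{k+1}(x,h)=P_k(x,h)\,[q](\Theta^k(h)),\qquad P_{k+1}(x,h^0)=P_k(x,h^0)\,[q](h^0).$$

**Step 2: convergence.** Put $f_k(x)=P_k(x,h)\,c\,P_k(x,h^0)^{-1}$, a measurable function with finitely many values. By Step 1 and bi-invariance of $d$,
$$d(f_{k+1}(x),f_k(x))=d\big([q](\Theta^k(h))\,c\,[q](h^0)^{-1},\,c\big)=d\big([q](\Theta^k(h)),\,c\,[q](h^0)\,c^{-1}\big)=d\big([q](\Theta^k(h)),[q](c\cdot h^0)\big).$$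
By Proposition 5 this is at most $|q|\,C\rho^k\le(\max_s|U_s|)\,C\rho^k$. So $f_k$ converges uniformly to a measurable $f_h:Y\to G$.

**Step 3: the limit solves (1).** For a.e. $x$ some $j_i$ is not maximal, so $p_k(x)<L_k(b_k)$ for all large $k$, and (6), used for $h$ and for $h^0$, gives $f_k(Tx)=h_{b_0(x)}f_k(x)s^{-1}$ with $s=b_0(x)$. Letting $k\to\infty$,
$$\phi_h(x)=f_h(Tx)\,\phi_{h^0}(x)\,f_h(x)^{-1}\quad\mu\text{-a.e., for every }h\in E.\tag{7}$$
Thus all $\phi_h$, $h\in E$, are cohomologous to $\phi_{h^0}$, hence to each other. $E\times E$ is nonempty and open, so it has positive Haar measure. This proves Theorem 2. $\square$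

## 12. Any number $n\ge2$ of sets, and coboundaries: proof of Theorem 3

The system above uses $|S|$ partition sets, a number we do not control, and gives cohomology to $\phi_{h^0}$ rather than to $1$. Both are repaired by changing the transformation: pass to a suitable extension, then build a skyscraper over it.

**Lemma 6.** Let $G$ be a compact connected Lie group and $n\ge2$. For Haar-a.e. $g\in G^n$ the entries of $g$ generate a dense subgroup. If the entries of $g$ generate a dense subgroup, then the values $w(g)$ of nonempty positive words $w$ over $\{1,\dots,n\}$ are dense in $G$.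

*Proof.* **Step 1: positive words suffice (second statement).** The closure $R$ of the set of values is a closed subsemigroup. For $x\in R$, compactness gives exponents $k\ge2$ with $x^k$ arbitrarily close to $1$, so $x^{k-1}\in R$ is arbitrarily close to $x^{-1}$. Thus $x^{-1}\in R$, and $R$ is a closed group containing the entries of $g$, so $R=G$.

**Step 2: a generic $g_1$ generates a maximal torus.** For the first statement we may take $n=2$. The set of pairs generating a dense subgroup is a countable intersection of open sets (for each nonempty member of a countable basis, some group word takes a value in it), hence Borel. Let $M$ be a maximal torus. If $t\in M$ does not generate a dense subgroup of $M$, then $\tau(t)=1$ for some nontrivial character $\tau$ of $M$. Every element of $G$ is conjugate into $M$. So an element $g_1$ for which $\overline{\langle g_1\rangle}$ is not a maximal torus lies, for one of the countably many such $\tau$, in the image of the smooth map $G/M\times\ker\tau\to G$, $(xM,t)\mapsto xtx^{-1}$. The domain has dimension $\dim G-1$, so these images are null.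

**Step 3: a generic $g_2$ completes it.** Fix $g_1$ with $M=\overline{\langle g_1\rangle}$ a maximal torus (this is now our $M$). The Lie algebra of a closed connected subgroup containing $M$ is $\mathrm{Ad}(M)$-invariant and contains $\mathfrak m$. Since root spaces are one-dimensional and pairwise non-isomorphic as $M$-modules, its complexification is $\mathfrak m_{\mathbb C}$ plus a sum of root spaces. So there are only finitely many proper closed connected subgroups $K_1,\dots,K_r$ containing $M$. Suppose $H=\overline{\langle g_1,g_2\rangle}\ne G$. Its identity component contains $M$ and $g_2Mg_2^{-1}$, is not $G$, and so is some $K_i$. By conjugacy of maximal tori in $K_i$, $g_2Mg_2^{-1}=kMk^{-1}$ with $k\in K_i$, so $g_2\in K_iN(M)$. As $K_i\supset M$ and $N(M)/M$ is finite, $K_iN(M)$ is a finite union of cosets $K_ix$, of dimension $\dim K_i<\dim G$, hence null. So for a.e. $g_2$ the group $\langle g_1,g_2\rangle$ is dense, and Fubini finishes the proof. $\square$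

*Proof of Theorem 3.*

**Step 1: making $\phi_{h^0}$ a coboundary.** The idea is that on $Y\times G$ the $G$-coordinate itself is a transfer function for $\phi_{h^0}$; only ergodicity has to be restored. Keep the notation of Sections 10 and 11, and let $\mu\times\mathrm{Haar}=\int m_\omega\,d\omega$ be the ergodic decomposition for $T_{\phi_{h^0}}$ on $Y\times G$. The projections of the $m_\omega$ to $Y$ are $T$-invariant probability measures averaging to $\mu$. As $\mu$ is ergodic, it is an extreme point of the set of $T$-invariant probability measures. Suppose for some member $A$ of a countable algebra generating the Borel sets of $Y$ the masses of $A$ under the projections were not a.e. equal to $\mu(A)$. As they average to $\mu(A)$, they exceed $\mu(A)$ on a set of $\omega$ of positive measure whose complement also has positive measure; splitting $\{\omega\}$ accordingly would write $\mu$ as a nontrivial convex combination of two different invariant measures, which is impossible. So a.e. $m_\omega$ projects to $\mu$. Let $\tilde\mu$ be such an ergodic component; it is non-atomic because $\mu$ is.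

On $(Y\times G,\tilde\mu,T_{\phi_{h^0}})$ with the lifted partition, $F(y,z)=z$ satisfies $F\circ T_{\phi_{h^0}}=\phi_{h^0}F$. Equation (7) lifts to a statement valid $\tilde\mu$-a.e., so for all $h\in E$
$$\phi_h=\big((f_hF)\circ T_{\phi_{h^0}}\big)\cdot(f_hF)^{-1}.$$
Rename this ergodic system $(Y,T_0)$ and let $s(y)\in S$ denote the partition element of $y$. Thus for every $h'\in E$ there is a measurable $F_{h'}:Y\to G$ with $h'_{s(y)}=F_{h'}(T_0y)F_{h'}(y)^{-1}$ a.e.

**Step 2: writing $S$-letters as words in $n$ letters.** The aim is to hit $E$ with values of words at $g$. Let the entries of $g\in G^n$ generate a dense subgroup. By Lemma 6 the values $g_1g_2\cdots g_n\,w(g)$, $w$ a positive word, are dense in $G$. Hence there are positive words $u_s$ ($s\in S$) over $\{1,\dots,n\}$, each starting with $12\cdots n$, so containing all letters, with $(u_s(g))_s$ so close to $h^0$ that $(u_s(g))_s\in E$. Let $E_g=\{h\in G^n:(u_s(h))_s\in E\}$, an open neighborhood of $g$.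

**Step 3: the skyscraper.** We replace each visit to letter $s$ by a column reading the word $u_s$. Let $X=\{(y,l):1\le l\le|u_{s(y)}|\}$, with $T(y,l)=(y,l+1)$ if $l<|u_{s(y)}|$ and $T(y,l)=(T_0y,1)$ otherwise, and with the normalized measure. It is an automorphism of a standard non-atomic space. It is ergodic: an invariant set contains $(y,l)$ iff it contains $(y,1)$, and its trace on $\{l=1\}$ is $T_0$-invariant. Put $(y,l)$ in $X_i$ if the $l$-th letter from the *end* of $u_{s(y)}$ is $i$. All $X_i$ have positive measure, since every $u_s$ contains every letter. The product up the column over $y$ is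
$$\phi_h(y,|u_{s(y)}|)\cdots\phi_h(y,1)=u_{s(y)}(h).$$
For $h\in E_g$ put $h'=(u_s(h))_s\in E$ and
$$f(y,1)=F_{h'}(y),\qquad f(y,l)=\phi_h(y,l-1)\cdots\phi_h(y,1)\,F_{h'}(y).$$
Then $f\circ T=\phi_hf$. Below the top this is clear. At the top it reads $F_{h'}(T_0y)=u_{s(y)}(h)F_{h'}(y)$, which is Step 1. So $\phi_h$ is a coboundary for every $h\in E_g$. By Lemma 6 this applies to a.e. $g\in G^n$. The first part of Theorem 3 is proved.

**Step 4: an $\varepsilon$-dense set of coboundaries.** The purpose is to treat many neighborhoods with one $T$; the device is to replace $G$ by $G^q$. Choose $q$ so large that $G^n$ has an $\varepsilon/2$-net with $q$ points. $G^q$ is again compact, connected and semisimple. By Lemma 6 for $G^q$, for a.e. $(g^{(1)},\dots,g^{(q)})\in(G^n)^q=(G^q)^n$ the $n$ elements $(g^{(1)}_i,\dots,g^{(q)}_i)\in G^q$ generate a dense subgroup of $G^q$. Choose such a point with each $g^{(j)}$ within $\varepsilon/2$ of the corresponding point of the net; then $\{g^{(1)},\dots,g^{(q)}\}$ is $\varepsilon$-dense. Apply the first part to $G^q$. We get $T$, a partition into $n$ sets, and a neighborhood,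 which we may shrink to a box $E_1\times\dots\times E_q$ with $E_j\ni g^{(j)}$ open in $G^n$, on which the $G^q$-valued functions are coboundaries. Given $h\in E_j$, complete it to a point of the box by taking $g^{(i)}$ for $i\ne j$, and project the transfer function to the $j$-th coordinate: $\phi_h$ is a coboundary. So $\phi_h$ is a coboundary for all $h$ in the open $\varepsilon$-dense set $\bigcup_jE_j$. $\square$

*Proof of the Corollary.* If $n=1$ or $G$ is not semisimple, use Theorem 1. If $n\ge2$ and $G$ is semisimple, take $g$ and $E_g$ as in Theorem 3. For $(h,h')\in E_g\times E_g$, a set of positive Haar measure, both $\phi_h$ and $\phi_{h'}$ are coboundaries, hence cohomologous to each other. $\square$
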